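\title{Rational growth of torus bundle groups}

\begin{abstract}
We prove that for every $A\in SL(2,\mathbb Z)$ the torus bundle group $\mathbb Z^2\rtimes_A\mathbb Z$ has a rational growth series with respect to some finite generating set, which settles a conjecture posed in a paper of Choi, Ho and Pengitore. If $A\in GL(d,\mathbb Z)$ has no eigenvalue of modulus $1$, we show more: $\mathbb Z^d\rtimes_A\mathbb Z$ has rational growth with respect to every finite generating set. The proof records a word as a labeled multigraph on $\mathbb Z$, reads it from left to right as an expansion in base $A$, and shows by cutting and regluing such multigraphs that the shortest ones form a regular language. For trace $\pm2$ we compute the balls explicitly for a suitable generating set.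
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with a finite generating set $S$. The \emph{word length} $|g|_S$ of $g\in G$ is the least length of a word over $S\cup S^{-1}$ that represents $g$; it is the distance from the identity to $g$ in the Cayley graph of $(G,S)$. Let $V(\ell;S)$ be the number of $g\in G$ with $|g|_S\le\ell$. The \emph{growth series} is $\sum_{\ell\ge0}V(\ell;S)\,x^\ell$, and $G$ has \emph{rational growth with respect to $S$} if this power series is a quotient of two polynomials. Equivalently, the numbers $V(\ell;S)$ satisfy a linear recurrence with constant coefficients for large $\ell$, so that a finite amount of data determines the sizes of all balls.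

For $G=\mathbb Z$ and $S=\{\pm1\}$ we have $V(\ell;S)=2\ell+1$ and the series is $(1+x)/(1-x)^2$; for $S=\{\pm1,\pm2\}$ we have $V(\ell;S)=4\ell+1$ and the series is $(1+3x)/(1-x)^2$. In general, if every element of a second generating set $S'$ has $S$-length at most $c$, then $V(\ell;S')\le V(c\ell;S)$. This compares orders of magnitude but does not transport recurrences. So there are two questions about a given group: is the growth rational for some generating set, and is it rational for all of them?

For $A\in GL(d,\mathbb Z)$ let $G_A=\mathbb Z^d\rtimes_A\mathbb Z$ be the semidirect product in which a generator $s$ of $\mathbb Z$ acts by $svs^{-1}=Av$. For $A\in SL(2,\mathbb Z)$ these are the \emph{torus bundle groups}. Since $s^ivs^{-i}=A^iv$, word length in $G_A$ measures how cheaply a vector can be written as a sum $\sum_iA^id_i$, where one pays for the sizes of the $d_i$ and for the range of exponents used. The trace of $A\in SL(2,\mathbb Z)$ separates three behaviors. If $|\operatorname{tr}A|\le1$ or $A=\pm I$, then $A$ has finite order and $G_A$ contains $\mathbb Z^3$ with finite index. If $\operatorname{tr}A=\pm2$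 and $A\ne\pm I$, the powers of $A$ grow linearly, and words of length $\ell$ reach multiples of order $\ell^2$ of a vector fixed by $\pm A$. If $|\operatorname{tr}A|\ge3$, the powers $A^i$ grow exponentially as $i\to\pm\infty$, and $\sum_iA^id_i$ resembles the expansion of a number in a fixed base. Two expansions of a number can be compared digit by digit while remembering only a bounded carry, and languages recognized with bounded memory have rational generating functions. This suggests a positive answer to the following conjecture, posed in \cite{CHP}.

\begin{quote}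
\emph{Every torus bundle group $\mathbb Z^2\rtimes_A\mathbb Z$, $A\in SL(2,\mathbb Z)$, has rational growth with respect to some finite generating set.}
\end{quote}

The following results are quoted in \cite{CHP}. Virtually abelian groups have rational growth with respect to every finite generating set (Benson). If $\operatorname{tr}A$ is even and at least $4$, then $G_A$ has rational growth with respect to some finite generating set (Parry). If $A=\left[\begin{smallmatrix}0&-1\\1&2k+1\end{smallmatrix}\right]$ with $2k+1\ge5$, then $G_A$ has rational growth with respect to a specific finite generating set. Of these we use only Benson's theorem. We prove the conjecture.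

\begin{theorem}\label{thm:main}
For every $A\in SL(2,\mathbb Z)$ the group $G_A=\mathbb Z^2\rtimes_A\mathbb Z$ has rational growth with respect to some finite generating set. Explicitly:
\begin{itemize}
\item[(a)] if $|\operatorname{tr}A|\le1$ or $A=\pm I$, any finite generating set works;
\item[(b)] if $|\operatorname{tr}A|\ge3$, the set $\{\pm e_1,\pm e_2,s^{\pm1}\}$ works;
\item[(c)] if $A$ is conjugate in $GL(2,\mathbb Z)$ to $\pm\left[\begin{smallmatrix}1&m\\0&1\end{smallmatrix}\right]$ with $m\ge1$, then in the corresponding basis the set $\{s^{\pm1}\}\cup\{(j,\delta)\in\mathbb Z^2:\delta=\pm1,\ |j|\le m\}$ works.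
\end{itemize}
\end{theorem}

Part (b) is a special case of a statement about all generating sets and all dimensions.

\begin{theorem}\label{thm:hyp}
Let $A\in GL(d,\mathbb Z)$ have no eigenvalue of modulus $1$. Then $\mathbb Z^d\rtimes_A\mathbb Z$ has rational growth with respect to every finite generating set.
\end{theorem}

\begin{corollary}\label{cor:gl2}
For every $A\in GL(2,\mathbb Z)$ the group $\mathbb Z^2\rtimes_A\mathbb Z$ has rational growth with respect to some finite generating set, and with respect to every finite generating set unless $A$ is conjugate in $GL(2,\mathbb Z)$ to $\pm\left[\begin{smallmatrix}1&m\\0&1\end{smallmatrix}\right]$ with $m\ge1$.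
\end{corollary}

In the exceptional case of Corollary~\ref{cor:gl2} we make no claim about all generating sets.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} and Corollary~\ref{cor:gl2} to case (c) and Theorem~\ref{thm:hyp}. Case (c) is a direct computation (Section~\ref{sec:unipotent}). The rest of the paper proves Theorem~\ref{thm:hyp}: Section~\ref{sec:automata} recalls how automata produce rational series, Section~\ref{sec:example} shows the method on a matrix of trace $3$, and Sections~\ref{sec:hyperbolic}--\ref{sec:language} carry it out in general.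

\medskip
\noindent\textbf{Conventions.} $\mathbb N=\{0,1,2,\dots\}$. Intervals whose elements serve as positions or indices are intervals of integers. The bracket $[\,\cdot\,]$ around a statement is $1$ if the statement is true and $0$ otherwise. Replacing $S$ by $(S\cup S^{-1})\setminus\{1\}$ does not change word length, so generating sets are assumed symmetric and not to contain $1$. If $\sigma(\ell)$ is the number of elements of length exactly $\ell$, then $\sum V(\ell)x^\ell=(1-x)^{-1}\sum\sigma(\ell)x^\ell$, so one series is rational if and only if the other is.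

\section{Words as walks, and the reduction by trace}\label{sec:reduction}

We write elements of $G_A$ as pairs $(v,n)\in\mathbb Z^d\times\mathbb Z$ with
\[
(v,n)(v',n')=(v+A^nv',\,n+n'),
\]
so that $s=(0,1)$, and we identify $v\in\mathbb Z^d$ with $(v,0)$. For a word $g_1\cdots g_r$ with letters $g_j=(f_j,k_j)$, the \emph{position} of the $j$th letter is $p_j=k_1+\dots+k_{j-1}$. Induction on $r$ gives
\begin{equation}\label{eq:product}
g_1\cdots g_r=\Big(\sum_{j=1}^rA^{p_j}f_j,\ \sum_{j=1}^rk_j\Big).
\end{equation}
Thus a word is a walk on $\mathbb Z$ that starts at $0$ and, with each letter $(f,k)$ read at position $i$, deposits the vector $A^if$ and moves to $i+k$. The following elementary count of steps is used in Sections~\ref{sec:unipotent} and~\ref{sec:example}.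

\begin{lemma}\label{lem:walk}
Let $\alpha\le0\le n\le\beta$. A walk on $\mathbb Z$ with steps $\pm1$ from $0$ to $n$ that visits $\alpha$ and $\beta$ has at least $n+2|\alpha|+2(\beta-n)$ steps, and the walk $0\to\alpha\to\beta\to n$ has exactly this many.
\end{lemma}

\begin{proof}
The walk crosses each unit segment of $[\alpha,\beta]$ at least once. A segment outside $[0,n]$ has $0$ and $n$ on the same side, so it is crossed an even number of times, hence at least twice. The walk $0\to\alpha\to\beta\to n$ has $|\alpha|+(|\alpha|+\beta)+(\beta-n)$ steps.
\end{proof}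

If $A'=PAP^{-1}$ with $P\in GL(d,\mathbb Z)$, then $(v,n)\mapsto(Pv,n)$ is an isomorphism $G_A\to G_{A'}$, so we may change the basis of $\mathbb Z^d$ freely.

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:gl2}, given Theorem~\ref{thm:hyp} and Proposition~\ref{prop:unipotent}]
If $A^q=I$ with $q\ge1$, then $\{(v,n):q\mid n\}\cong\mathbb Z^3$ has index $q$ in $G_A$, and Benson's theorem gives rational growth for every finite generating set. Let $A\in GL(2,\mathbb Z)$ and $t=\operatorname{tr}A$.

Suppose $\det A=1$, so that the characteristic polynomial is $x^2-tx+1$. If $|t|\le1$, it is $x^2+1$ or $x^2\pm x+1$; its roots are distinct roots of unity of order $4$, $3$ or $6$, so $A^{12}=I$. With the case $A=\pm I$ this gives (a). If $|t|\ge3$, the roots are real with product $1$, and they are not $\pm1$ because then $t=\pm2$. So no eigenvalue has modulus $1$, and Theorem~\ref{thm:hyp} applies to every finite generating set, in particular to the one in (b). If $t=2\varepsilon$ with $\varepsilon=\pm1$ and $A\ne\pm I$, then $\varepsilon A$ has characteristic polynomial $(x-1)^2$, so it fixes a nonzero integer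 vector and hence a primitive one. Take it as the first vector of a basis of $\mathbb Z^2$. In this basis $\varepsilon A=\left[\begin{smallmatrix}1&m\\0&1\end{smallmatrix}\right]$ with $m\ne0$, and replacing the first basis vector by its negative changes the sign of $m$. So we are in case (c), which is Proposition~\ref{prop:unipotent}. This proves Theorem~\ref{thm:main}, and Corollary~\ref{cor:gl2} for $\det A=1$.

Suppose $\det A=-1$. The characteristic polynomial $x^2-tx-1$ has real roots with product $-1$. If neither has modulus $1$, Theorem~\ref{thm:hyp} applies. Otherwise the roots are $1$ and $-1$, so $t=0$, and $A^2=I$ by the Cayley--Hamilton theorem.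
\end{proof}

\section{Trace $\pm2$: balls with interval fibers}\label{sec:unipotent}

\begin{proposition}\label{prop:unipotent}
Let $m\ge1$, $U=\left[\begin{smallmatrix}1&m\\0&1\end{smallmatrix}\right]$, $\varepsilon=\pm1$ and $F=\{(j,\delta):\delta=\pm1,\ |j|\le m\}\subset\mathbb Z^2$. Then $G_{\varepsilon U}$ has rational growth with respect to $S=F\cup\{s^{\pm1}\}$.
\end{proposition}

The set $F$ generates $\mathbb Z^2$ because it contains $(0,1)$ and $(1,1)$, so $S$ generates $G_{\varepsilon U}$.

\subsection*{Removing the sign}
In the Cayley graph of $(G_A,S)$ the neighbors of $(v,n)$ are $(v,n\pm1)$ and $(v+A^nf,n)$ with $f\in F$. Since $F=-F$, we have $(\varepsilon U)^nF=U^nF$. Hence the identity map of $\mathbb Z^2\times\mathbb Z$ is an isomorphism of the Cayley graphs of $(G_{\varepsilon U},S)$ and $(G_U,S)$ that fixes the identity element, and we may assume $\varepsilon=1$. We write elements as triples; since $U^n=\left[\begin{smallmatrix}1&mn\\0&1\end{smallmatrix}\right]$,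
\[
(x,y,n)(x',y',n')=(x+x'+mny',\ y+y',\ n+n').
\]
A letter $(j,\delta)\in F$ at position $i$ adds $j+mi\delta$ to $x$ and $\delta$ to $y$.

\subsection*{The fibers of a ball}
We count the ball fiber by fiber. Let $B_\ell(y,n)=\{x\in\mathbb Z:|(x,y,n)|_S\le\ell\}$. To see what to expect, take $y=n=0$ and try to make $x$ large. Walk to position $q$, read $(m,1)$ there $b$ times, walk back, and read $(m,-1)$ at position $0$ again $b$ times. The word has length $2(b+q)$ and gives $x=b(m+mq)+bm=mb(q+2)$: the area of a rectangle, to be maximized for given perimeter. This leads to the function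
\[
P(y,N,e)=\max\{(y+b)(N+c):\ b,c\in\mathbb N,\ b+c=e\}\qquad(y,N,e\in\mathbb N),
\]
the largest area obtained from a $y\times N$ rectangle by lengthening its sides by a total of $e$. The set $F$ is chosen so that no value between the extremes is skipped: a letter $(0,\pm1)$ alone adds only multiples of $m$ to $x$, while the letters $(j,1)$ at position $i$ add all integers of $[mi-m,mi+m]$, and these intervals overlap for consecutive $i$.

The maps $\alpha(x,y,n)=(-x,y,-n)$ and $\beta(x,y,n)=(-x,-y,n)$ respect the multiplication formula and permute $S$, so they preserve word length. Hence the cardinality of $B_\ell(y,n)$ depends only on $\ell,|y|,|n|$. Inversion also preserves word length, $(x,y,n)^{-1}=(mny-x,-y,-n)$, and $\alpha\beta(x,y,n)=(x,-y,-n)$. Composing, $(x,y,n)\mapsto(mny-x,y,n)$ preserves word length, so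
\begin{equation}\label{eq:reflect}
x\in B_\ell(y,n)\iff mny-x\in B_\ell(y,n).
\end{equation}

\begin{lemma}\label{lem:fiber}
Let $y,n\ge0$. If $\ell<y+n$, then $B_\ell(y,n)=\emptyset$. Otherwise, with $e=\lfloor(\ell-y-n)/2\rfloor$,
\[
B_\ell(y,n)=[\,mny-M,\ M\,],\qquad M=M(y,n,e)=m\big(P(y,n+2,e)-y\big).
\]
\end{lemma}

\begin{proof}
\emph{Upper bound.} Take a word of length at most $\ell$ for $(x,y,n)$. Let $b$ be the number of its letters with $\delta=-1$; then $y+b$ letters have $\delta=1$. Let $[-p,q]$ be the set of integers visited by its walk, so $p\ge0$ and $q\ge n$, and put $c=p+q-n\ge0$. By Lemma~\ref{lem:walk} there are at least $n+2c$ letters $s^{\pm1}$, so $\ell\ge y+n+2(b+c)$. Hence $\ell\ge y+n$ and $b+c\le e$. A letter with $\delta=1$ adds at most $m+mq$ to $x$, and a letter with $\delta=-1$ adds at most $m+mp$. Therefore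
\[
\frac xm\le(y+b)(1+q)+b(1+p)=y(1+q)+b(n+c+2)\le(y+b)(n+2+c)-y,
\]
using $q\le n+c$. The right side does not decrease when $c$ is replaced by $e-b\ge c$, so $x\le M$. By \eqref{eq:reflect}, also $mny-x\le M$.

\emph{Attainment.} Let $b+c=e$ attain the maximum in $P(y,n+2,e)$, and put $q=n+c$. The walk $0\to q\to n$ has $n+2c$ steps and visits $0,\dots,q$. Insert $y+b$ letters with $\delta=1$ and $b$ letters with $\delta=-1$ at visited positions; the length is $y+n+2e\le\ell$. Each letter with $\delta=1$ can add any integer of $\bigcup_{0\le i\le q}[mi-m,mi+m]=[-m,mq+m]$, and each letter with $\delta=-1$ any integer of $[-mq-m,m]$. These choices are independent, and a sum of intervals of integers is an interval. Its lower end is at most $0$ and its upper end is $(y+b)(mq+m)+bm=m\big((y+b)(n+2+c)-y\big)=M$. So $[0,M]\subset B_\ell(y,n)$, and $[mny-M,mny]\subset B_\ell(y,n)$ by \eqref{eq:reflect}. The choice $b=0$ in the definition of $P$ shows $M\ge my(n+e+1)\ge mny\ge0$, so the union of the two intervals is $[mny-M,M]$.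
\end{proof}

Put $w(0)=1$ and $w(a)=2$ for $a>0$. Every $\ell\ge y+n$ is uniquely $y+n+2e+\tau$ with $e\in\mathbb N$, $\tau\in\{0,1\}$. Summing Lemma~\ref{lem:fiber} over the signs of $y$ and $n$ gives
\begin{equation}\label{eq:unipseries}
\sum_\ell V(\ell)x^\ell=(1+x)\sum_{y,n,e\in\mathbb N}w(y)w(n)\big(2mP(y,n+2,e)-2my-mny+1\big)x^{y+n+2e}.
\end{equation}
As a check, the triples $(y,n,e)=(0,0,0),(1,0,0),(0,1,0)$ give $V(1)=1+2(2m+1)+2=1+|S|$.

\subsection*{Summing the series}
The function $P$ is polynomial on cones, up to a parity correction.

\begin{lemma}\label{lem:P}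
If $e\le|y-N|$, then $P(y,N,e)=\max(y,N)\big(\min(y,N)+e\big)$. If $e\ge|y-N|$, then $P(y,N,e)=\lfloor\varsigma^2/4\rfloor=(\varsigma^2-[\varsigma\text{ odd}])/4$, where $\varsigma=y+N+e$.
\end{lemma}

\begin{proof}
With $Y=y+b$ we maximize $Y(\varsigma-Y)$ over the integers $Y\in[y,y+e]$. This function increases for $Y\le\varsigma/2$ and decreases for $Y\ge\varsigma/2$. If $e\le y-N$, then $y\ge\varsigma/2$ and the maximum is $y(N+e)$, at $Y=y$. If $e\le N-y$, then $y+e\le\varsigma/2$ and the maximum is $(y+e)N$, at $Y=y+e$. If $e\ge|y-N|$, then $y\le\varsigma/2\le y+e$, so $\lfloor\varsigma/2\rfloor\in[y,y+e]$, and this point maximizes $Y(\varsigma-Y)$ over all integers, with value $\lfloor\varsigma/2\rfloor\lceil\varsigma/2\rceil$.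
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:unipotent}]
The weights $w$ and the shift $n+2$ are easiest to handle with three variables. Let $\mathcal R\subset\mathbb Q[[X,Y,Z]]$ be the ring of series $p/q$ with $p,q$ polynomials and $q(0,0,0)\ne0$. It has the following properties.
\begin{itemize}
\item[(1)] If $Q$ is a polynomial in three variables, $\mu_0$ a monomial and $\mu_1,\mu_2,\mu_3$ nonconstant monomials in $X,Y,Z$, then $\sum_{j\in\mathbb N^3}Q(j)\mu_0\mu_1^{j_1}\mu_2^{j_2}\mu_3^{j_3}\in\mathcal R$. Indeed, it is $\mu_0$ times a linear combination of products of series $\sum_jj^a\mu^j$, and $\sum_jj^at^j=(t\frac{d}{dt})^a\frac1{1-t}$ is a polynomial divided by $(1-t)^{a+1}$.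
\item[(2)] If $f=p/q\in\mathcal R$, then $f|_{X=0}$ and $f|_{Y=0}=p_0/q_0$ lie in $\mathcal R$. So does $Tf=(f-f|_{Y=0})/Y$, because $f-f|_{Y=0}=(pq_0-p_0q)/(qq_0)$ and the numerator vanishes at $Y=0$, hence is divisible by $Y$.
\item[(3)] If $f=p/q\in\mathcal R$, then $f(x,x,x^2)$ is rational, since $q(x,x,x^2)$ has nonzero constant term.
\end{itemize}
We claim that $\Phi=\sum_{y,N,e}P(y,N,e)X^yY^NZ^e$ lies in $\mathcal R$. Split $\mathbb N^3$ into four regions, each parametrized bijectively by $(r,u,k)\in\mathbb N^3$.
\[
\begin{array}{l|l|l}
\text{region}&(y,N,e)&X^yY^NZ^e\\\hline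
y\ge N,\ e\le y-N&(r+u+k,\ r,\ u)&(XY)^r(XZ)^uX^k\\
y\ge N,\ e>y-N&(r+u,\ r,\ u+k+1)&Z\,(XY)^r(XZ)^uZ^k\\
y<N,\ e<N-y&(r,\ r+u+k+1,\ u)&Y\,(XY)^r(YZ)^uY^k\\
y<N,\ e\ge N-y&(r,\ r+u+1,\ u+k+1)&YZ\,(XY)^r(YZ)^uZ^k
\end{array}
\]
By Lemma~\ref{lem:P}, $P$ equals $(r+u+k)(r+u)$ in the first region and $(r+u+k+1)(r+u)$ in the third. In the second and fourth, $\varsigma=2r+2u+k+1$ and $\varsigma=2r+2u+k+2$, so after writing $k=2k'$ or $k=2k'+1$ the parity of $\varsigma$ is fixed and $P$ is a polynomial in $(r,u,k')$. Thus $\Phi$ is a sum of six series of type (1).

The operator $T$ shifts coefficients, so $T^2\Phi=\sum P(y,n+2,e)X^yY^nZ^e$. By (1) and (2),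
\[
\Psi_0=\sum_{y,n,e}\big(2mP(y,n+2,e)-2my-mny+1\big)X^yY^nZ^e\in\mathcal R .
\]
The operation $f\mapsto2f-f|_{X=0}$ multiplies the coefficient of $X^yY^nZ^e$ by $w(y)$, and $f\mapsto2f-f|_{Y=0}$ multiplies it by $w(n)$. Applying both to $\Psi_0$ gives $\Psi\in\mathcal R$, and \eqref{eq:unipseries} reads $\sum V(\ell)x^\ell=(1+x)\Psi(x,x,x^2)$, which is rational by (3).
\end{proof}

\section{Counting with finite automata}\label{sec:automata}

Let $\Sigma$ be a finite alphabet and $\Sigma^*$ the set of finite words over it. A \emph{finite automaton} is a finite directed multigraph whose vertices are called states, whose edges are labeled by letters of $\Sigma$, and in which sets of initial and final states are specified. It \emph{accepts} the labels of the paths from an initial to a final state. A language $\mathcal L\subset\Sigma^*$ is \emph{regular} if it is the set of words accepted by some finite automaton. In particular, a procedure that reads a word from left to right, keeps a memory with finitely many possible values, and decides at the end by looking at the memory defines a regular language. We use these facts.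
\begin{itemize}
\item[(R1)] Every regular language is accepted by a \emph{deterministic} automaton: one initial state, and at most one edge with a given label leaving each state.
\item[(R2)] Intersections and differences of regular languages are regular.
\item[(R3)] If $\pi:\Sigma\to\Sigma'$ is a map, applied to words letter by letter, then images and preimages of regular languages under $\pi$ are regular.
\item[(R4)] If $\mathcal Y$ is regular and $\square\in\Sigma$, then $\{w:\square^aw\,\square^b\in\mathcal Y\text{ for some }a,b\ge0\}$ is regular.
\item[(R5)] If $\square\in\Sigma$ and $\mathcal W\subset\Sigma^{2k+1}$, the words $w$ such that every block of $2k+1$ consecutive letters of $\square^{2k}w\,\square^{2k}$ lies in $\mathcal W$ form a regular language.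
\end{itemize}
Facts (R1)--(R3) are textbook closure properties. For (R4), take an automaton for $\mathcal Y$, declare initial every state reached from an initial state by a path labeled by a power of $\square$, and declare final every state from which such a path leads to a final state. For (R5), remember the last $2k$ letters, starting from $\square^{2k}$, and whether a forbidden block has occurred; the blocks created by the final $\square^{2k}$ depend only on the last $2k$ letters.

In our application a letter describes several group generators at once, or none, so words are counted by a cost and not by their length.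

\begin{lemma}\label{lem:count}
Let each letter of $\Sigma$ have a cost in $\mathbb N$, and let the cost of a word be the sum of the costs of its letters. If $\mathcal N\subset\Sigma^*$ is regular and contains finitely many words of each cost, then $\sum_{w\in\mathcal N}x^{\operatorname{cost}(w)}$ is rational.
\end{lemma}

\begin{proof}
Take a deterministic automaton for $\mathcal N$ and delete all states that lie on no path from the initial state to a final state; let $D$ states remain. Let $T(x)$ be the $D\times D$ matrix with entries $T(x)_{pq}=\sum_{a:p\to q}x^{\operatorname{cost}(a)}$, summed over the edges from $p$ to $q$. A cycle of edges of cost $0$ could be repeated any number of times inside an accepted path, which would give infinitely many accepted words of one cost. So there is no such cycle, and a path contains fewer than $D$ consecutive edges of cost $0$. Consequently $T(0)^D=0$, the polynomial $\det(I-T(x))$ has constant term $1$, and a path of cost $c$ has fewer than $(c+1)D$ edges. Hence $\sum_jT(x)^j$ converges as a matrix of formal power series, and it equals $(I-T(x))^{-1}$, whose entries are rational by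 Cramer's rule. By determinism, accepted words correspond bijectively to paths from the initial state to a final state, so the series is a sum of entries of this matrix.
\end{proof}

To prove Theorem~\ref{thm:hyp} it therefore suffices to find a regular language $\mathcal N$ with costs and a bijection $\mathcal N\to G$ that takes cost to word length.

\section{An example of trace $3$}\label{sec:example}

Let $A=\left[\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right]$, so $A^{-1}=\left[\begin{smallmatrix}1&-1\\-1&2\end{smallmatrix}\right]$ and $A+A^{-1}=3I$, and let $S=\{\pm e_1,\pm e_2,s^{\pm1}\}$. Given a word, let $[\alpha,\beta]$ be the set of integers visited by its walk and let the \emph{digit} $d_i\in\mathbb Z^2$ be the sum of the letters $\pm e_1,\pm e_2$ read at position $i$. At least $|d_i|_1$ such letters are needed, where $|\cdot|_1$ is the $\ell^1$ norm. By \eqref{eq:product} and Lemma~\ref{lem:walk}, for $n\ge0$,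
\begin{equation}\label{eq:examplelength}
|(v,n)|_S=\min\Big\{\sum_{i=\alpha}^\beta|d_i|_1+n+2|\alpha|+2(\beta-n)\ :\ \alpha\le0,\ \beta\ge n,\ \sum_{i=\alpha}^\beta A^id_i=v\Big\}.
\end{equation}
The walk $0\to\alpha\to\beta\to n$ may pass a position twice, at times that are far apart, and the order of the deposits does not matter. So we do not read a word in the order of its letters; we read the digit string $d_\alpha\cdots d_\beta$ in the order of the positions. Three features make the minimal digit strings a regular language.

\emph{Digits are bounded.} Suppose a coordinate of $d_i$ has absolute value at least $15$, and let $f=\pm e_1$ or $\pm e_2$ be the corresponding signed unit vector. Since $15A^if=5A^{i-1}f+5A^{i+1}f$, we may subtract $15f$ from $d_i$ and add $5f$ to $d_{i-1}$ and to $d_{i+1}$. The range $[\alpha,\beta]$ grows by at most $1$ at each end, so the cost changes by at most $-15+10+4<0$. Minimal strings thus use a finite alphabet.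

\emph{Equality of values is decided by carries.} For any $A\in GL(d,\mathbb Z)$ and any finitely supported sequence $\delta=(\delta_i)_{i\in\mathbb Z}$ in $\mathbb Z^d$, define the \emph{carries}
\begin{equation}\label{eq:carry}
c_j=\sum_{i<j}A^{i-j}\delta_i\in\mathbb Z^d,\qquad\text{so that}\qquad c_{j+1}=A^{-1}(c_j+\delta_j).
\end{equation}
They vanish to the left of the support, and to the right of the support $A^jc_j=\sum_iA^i\delta_i$. So two digit strings $d,d'$ have the same value exactly when the carries of $\delta=d'-d$ end at $0$. The recursion does not involve the index $j$, so an automaton can run it as long as the carries stay in a finite set. Lemma~\ref{lem:carry} shows that they do.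

\emph{A nonminimal string can be improved by a bounded amount.} An automaton cannot search for the minimum in \eqref{eq:examplelength}. It can recognize that a string $d$ is \emph{not} minimal by guessing a cheaper string of the same value and comparing; the minimal strings are then obtained as a complement. But the comparison must keep track of the difference of costs, and this can be large. Let $r\ge5$, $n=r+2$, $[\alpha,\beta]=[0,n]$, and consider the strings $d,d'$ below, with the carries of $d'-d$ computed from \eqref{eq:carry} and $\Delta(j)=\sum_{i<j}(|d'_i|_1-|d_i|_1)$.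
\[
\begin{array}{c|ccccccccc}
j&0&1&2&3&4&\cdots&r&r+1&r+2\\\hline
d_j&0&2e_1&e_1&e_1&e_1&\cdots&e_1&2e_1&0\\
d'_j&e_1&0&0&0&0&\cdots&0&0&e_1\\
c_j&0&e_1-e_2&-e_2&-e_2&-e_2&\cdots&-e_2&-e_2&-e_1\\
\Delta(j)&0&1&-1&-2&-3&\cdots&1-r&-r&-r-2\\
d''_j&e_1&0&0&e_1+e_2&e_1&\cdots&e_1&2e_1&0
\end{array}
\]
The carry $-e_2$ reproduces itself because $A^{-1}(-e_2-e_1)=-e_2$; then $c_{r+2}=A^{-1}(-e_2-2e_1)=-e_1$ and $c_{r+3}=A^{-1}(-e_1+e_1)=0$. So $d$ and $d'$ have the same value, and $d'$ is cheaper by $r+1$, which no bounded counter can record. The remedy is to use only a part of $d'$. Follow $d'$ to the left of a position $j$ and $d$ from $j$ on. The value is then off by $\sum_{i<j}A^i(d'_i-d_i)=A^jc_j$, and subtracting $c_j$ from the digit at $j$ repairs it at a bounded price. For $j=3$ the gain is $2$ and the price is $1$. The resulting string $d''$ has the same value as $d$ (directly: $e_1+A^3e_2=(9,5)=2Ae_1+A^2e_1$), it is cheaper by $1$, and its running difference from $d$ takes the values $0,1,-1,-2,-1,-1,\dots$. We call this operation a \emph{splice}.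

For a general generating set a letter may move and deposit at the same time, and it may jump over positions. Digit strings are then replaced by multigraphs on $\mathbb Z$ (Section~\ref{sec:config}). Cutting such a graph leaves edges dangling and may disconnect it, so a splice requires a repair lemma (Lemma~\ref{lem:surgery}). The same lemma replaces the relation $A+A^{-1}=3I$ in bounding the digits.

\section{Two consequences of hyperbolicity}\label{sec:hyperbolic}

From now on $A\in GL(d,\mathbb Z)$ has no eigenvalue of modulus $1$, $G=G_A$, and $S$ is a finite symmetric generating set with $1\notin S$. Write $g=(f_g,k_g)$ for $g\in S$. Fix a norm $|\cdot|$ on $\mathbb R^d$ with operator norm $\|\cdot\|$, and put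
\[
k=\max_{g\in S}|k_g|\ge1,\qquad\varphi=\max_{g\in S}|f_g|,\qquad\lambda=|s|_S\ge1 .
\]
All constants depend only on $A$, $S$ and the norm.

Let $\mathbb R^d=E^u\oplus E^s$ be the $A$-invariant splitting into the real parts of the sums of generalized eigenspaces for eigenvalues of modulus $>1$ and $<1$; write $x=x^u+x^s$. Both $A^{-1}|_{E^u}$ and $A|_{E^s}$ have spectral radius less than $1$. By the spectral radius formula $\lim\|T^i\|^{1/i}=\rho(T)$ there are $D\ge1$ and $\theta\in(0,1)$ such that for all $x\in\mathbb R^d$ and $i\ge0$
\begin{equation}\label{eq:hyp}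
|A^{-i}x^u|\le D\theta^i|x|,\qquad|A^ix^s|\le D\theta^i|x| .
\end{equation}
The hypothesis on $A$ enters the proof only through \eqref{eq:hyp}, in the next two lemmas.

\begin{lemma}[bounded carries]\label{lem:carry}
Let $\gamma=2D/(1-\theta)$. If $\delta=(\delta_i)_{i\in\mathbb Z}$ is a finitely supported sequence in $\mathbb Z^d$ with $|\delta_i|\le N$ for all $i$ and $\sum_iA^i\delta_i=0$, then its carries satisfy $|c_j|\le\gamma N$ for all $j$.
\end{lemma}

\begin{proof}
The carry has two expressions, one looking left and one looking right: $c_j=\sum_{i<j}A^{-(j-i)}\delta_i=-\sum_{i\ge j}A^{i-j}\delta_i$. The first one and \eqref{eq:hyp} give $|c_j^u|\le\sum_{i\ge1}D\theta^iN$, and the second gives $|c_j^s|\le\sum_{i\ge0}D\theta^iN$. Each sum is at most $DN/(1-\theta)$.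
\end{proof}

The lemma fails if $A$ fixes a vector $f\ne0$: for $\delta_i=f$ on $[0,r)$ and $\delta_i=-f$ on $[r,2r)$ the sum vanishes and $c_r=rf$.

\begin{lemma}[logarithmic length of vectors]\label{lem:log}
There is $C_0$ with $|(z,0)|_S\le C_0\big(1+\log(1+|z|)\big)$ for all $z\in\mathbb Z^d$.
\end{lemma}

\begin{proof}
We expand $z^u$ in nonnegative and $z^s$ in nonpositive powers of $A$, rounding at each step. Let $r\in\mathbb N$ be least with $D\theta^r|z|\le1$; then $r\le1+\log\big(D(1+|z|)\big)/\log(1/\theta)$, and $|A^{-r}z^u|,|A^rz^s|\le1$. Let every point of $\mathbb R^d$ be within distance $\varrho$ of $\mathbb Z^d$. For $0\le j\le r$ choose $y_j,y'_j\in\mathbb Z^d$ within $\varrho$ of $A^{-j}z^u$ and $A^jz^s$. Then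
\[
y_j-Ay_{j+1}=(y_j-A^{-j}z^u)-A(y_{j+1}-A^{-j-1}z^u)
\]
has norm at most $\varrho(1+\|A\|)$, and in the same way $y'_j-A^{-1}y'_{j+1}=(y'_j-A^jz^s)-A^{-1}(y'_{j+1}-A^{j+1}z^s)$ has norm at most $\varrho(1+\|A^{-1}\|)$. Also $|y_r|,|y'_r|\le1+\varrho$ and $|z-y_0-y'_0|\le2\varrho$. Telescoping,
\[
y_0=\sum_{j<r}A^j(y_j-Ay_{j+1})+A^ry_r,\qquad y'_0=\sum_{j<r}A^{-j}(y'_j-A^{-1}y'_{j+1})+A^{-r}y'_r .
\]
So $z=\sum_{|i|\le r}A^ix_i$, where the $x_i$ lie in a finite set $\Xi\subset\mathbb Z^d$ independent of $z$. In $G$ this means $(z,0)=s^{-r}\,x_{-r}\,s\,x_{-r+1}\,s\cdots s\,x_r\,s^{-r}$, and therefore $|(z,0)|_S\le4r\lambda+(2r+1)\max_{x\in\Xi}|(x,0)|_S$.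
\end{proof}

\section{Configurations and surgery}\label{sec:config}

\subsection*{Forgetting the order of the letters}
By \eqref{eq:product}, the element represented by a word depends only on how often each generator occurs at each position. A \emph{configuration} is a finitely supported function $E:\mathbb Z\times S\to\mathbb N$. We view it as a directed multigraph with $E(i,g)$ edges labeled $g$ from $i$, the \emph{tail}, to $i+k_g$; edges with $k_g=0$ are loops. Both ends of an edge with tail $t$ lie in $[t-k,t+k]$. Put $E_i=E(i,\cdot)\in\mathbb N^S$. For $u\in\mathbb N^S$ let $|u|=\sum_gu(g)$ and $d(u)=\sum_gu(g)f_g$, so $|d(u)|\le\varphi|u|$. The \emph{size}, \emph{value} and \emph{boundary} of $E$ are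
\[
|E|=\sum_i|E_i|,\qquad\operatorname{val}(E)=\sum_iA^id(E_i),\qquad\partial E(i)=\operatorname{out}_E(i)-\operatorname{in}_E(i),
\]
where $\operatorname{out}_E(i)$ and $\operatorname{in}_E(i)$ count the edges leaving and entering $i$. All three are additive under pointwise addition of configurations. Let $E_{<a}$, $E_{\ge b}$, $E_{[a,b)}$ be the restrictions of $E$ to the edges with tails in the indicated ranges, and let $V(E)$ consist of $0$ and all ends of edges of $E$. For $n\in\mathbb Z$, we say that $E$ is \emph{$n$-balanced} if $\partial E(i)=[i=0]-[i=n]$ for all $i$, and that it is an \emph{$n$-configuration} if moreover the undirected graph on $V(E)$ formed by its edges is connected.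

A word $\omega=g_1\cdots g_r$ representing $(v,n)$, started at $p\in\mathbb Z$, gives the configuration $E[\omega,p]$ with one edge labeled $g_j$ and tail $p+p_j$ for each $j$. Its edges form a walk from $p$ to $p+n$, so by \eqref{eq:product}
\begin{equation}\label{eq:walkconf}
|E[\omega,p]|=r,\qquad\operatorname{val}E[\omega,p]=A^pv,\qquad\partial E[\omega,p](i)=[i=p]-[i=p+n].
\end{equation}

\begin{lemma}\label{lem:euler}
$|(v,n)|_S=\min\{|E|:E\text{ is an $n$-configuration with }\operatorname{val}(E)=v\}$.
\end{lemma}

\begin{proof}
If $\omega$ represents $(v,n)$, then $E[\omega,0]$ is an $n$-configuration of value $v$ and size the length of $\omega$. For the converse recall Euler's theorem: in a finite directed multigraph whose underlying undirected graph is connected and in which $\operatorname{out}-\operatorname{in}$ equals $[i=p]-[i=q]$ for vertices $p,q$, there is a walk from $p$ to $q$ that uses every edge exactly once. Applied to an $n$-configuration $E$, it gives a walk from $0$ to $n$ whose labels form a word $\omega$ with $E[\omega,0]=E$. By \eqref{eq:walkconf}, $\omega$ represents $(\operatorname{val}(E),n)$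 and has length $|E|$.
\end{proof}

An $n$-configuration $E$ is \emph{minimal} if $|E|=|(\operatorname{val}(E),n)|_S$. Connectivity cannot be dropped from the definition: a single loop at a far position $i$ is $0$-balanced of size $1$, but a word must walk to $i$ and back to use it.

\subsection*{Regluing a left part and a right part}
The next lemma takes the left part of one $n$-configuration and the right part of another and completes them to an $n$-configuration of prescribed value. Three things must be repaired: balance, connectivity and value. For the first two we use \emph{unit walks}: fix a shortest word $\omega_+$ for $s$ and a shortest word $\omega_-$ for $s^{-1}$; then $E[\omega_+,j]$ is a walk from $j$ to $j+1$ and $E[\omega_-,j+1]$ a walk from $j+1$ to $j$. By \eqref{eq:walkconf} they have size $\lambda$ and value $0$.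

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.8cm,y=0.8cm,>=stealth]
\fill[gray!25] (2.6,-0.25) rectangle (11.4,0.25);
\foreach \i in {0,...,14} \fill (\i,0) circle (1.5pt);
\foreach \p/\q in {3/1,1/0,0/2,2/4,4/6,10/12,12/14,14/13,13/11,11/9}
  \draw[->,shorten >=2pt,shorten <=2pt] (\p,0) to[bend left=55] (\q,0);
\node at (3,-1.1) {$a-k$}; \node at (5,-1.1) {$a$};
\node at (10,-1.1) {$b$}; \node at (12,-1.1) {$b+k$};
\node at (2,1.1) {$E_{<a}$}; \node at (12,1.1) {$E'_{\ge b}$}; \node at (7.5,0.65) {$W$};
\end{tikzpicture}
\caption{Cutting two $0$-configurations $E,E'$ whose edges have length at most $k=2$. The edges of $E$ with tail $<a$ and the edges of $E'$ with tail $\ge b$ are kept. A vertex outside the shaded window $W=[a-k,b+k)$ keeps all its edges, so the numbers of incoming and outgoing edges can differ only inside $W$; here they differ at $a-k$, $a+1$, $b-1$ and $b$.}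
\label{fig:surgery}
\end{figure}

\begin{lemma}[surgery]\label{lem:surgery}
There is a constant $C_1$ with the following property. Let $E,E'$ be $n$-configurations and $a\le b$, $R=b-a$, with
\[
\text{\rm(i)}\ \ V(E)\not\subset(-\infty,a-k),\qquad\text{\rm(ii)}\ \ V(E')\not\subset[b+k,\infty).
\]
Let $v\in\mathbb Z^d$, define $z\in\mathbb Z^d$ by $A^az=v-\operatorname{val}(E_{<a})-\operatorname{val}(E'_{\ge b})$, and let $N=|E_{[a-2k,a)}|+|E'_{[b,b+2k)}|$. Then there is a configuration $H$ with
\[
|H|\le C_1\big(N+R+1+\log(1+|z|)\big)
\]
such that $E_{<a}+E'_{\ge b}+H$ is an $n$-configuration of value $v$.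
\end{lemma}

Conditions (i) and (ii) say that $E$ is not confined to the far left of the cut and $E'$ not to the far right. Without (i), $E_{<a}=E$ could lie at an arbitrarily large distance from $E'_{\ge b}$, and joining the two would cost that distance. It matters for Lemma~\ref{lem:bounded} that the bound contains $N+R$ and not the product $NR$.

\begin{proof}
Let $E^0=E_{<a}+E'_{\ge b}$ and $W=[a-k,b+k)$; see Figure~\ref{fig:surgery}. The edges of $E_{<a}$ have both ends $<a+k$, and those of $E'_{\ge b}$ have both ends $\ge b-k$.

\emph{The defect.} Let $\eta_i=[i=0]-[i=n]-\partial E^0(i)$. If $i<a-k$, every edge of $E$ with an end at $i$ has tail $\le i+k<a$, and no edge of $E'_{\ge b}$ has an end at $i$ since $i<b-k$; so $\partial E^0(i)=\partial E(i)$ and $\eta_i=0$. If $i\ge b+k$, every edge of $E'$ with an end at $i$ has tail $\ge i-k\ge b$, and no edge of $E_{<a}$ has an end at $i$ since $i\ge a+k$; so again $\eta_i=0$. Also $\sum_i\eta_i=0$, because each edge contributes $+1$ and $-1$ to $\partial E^0$. Hence the partial sums $\pi_j=\sum_{i\le j}\eta_i$ vanish unless $j\in I=[a-k,\,b+k-1)$, that is, unless $j,j+1\in W$.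

\emph{Balance.} Say that an edge \emph{crosses} $j$ if one end is $\le j$ and the other is $>j$. Only such edges contribute to $\sum_{i\le j}\partial E^0(i)$, so $|\pi_j|$ is at most $1$ plus the number of edges of $E^0$ that cross $j$. Let $j\in I$. A crossing edge of $E_{<a}$ has an end $>a-k$, hence tail in $[a-2k,a)$; a crossing edge of $E'_{\ge b}$ has an end $<b+k$, hence tail in $[b,b+2k)$. So $|\pi_j|\le N+1$. If $a+k-1\le j<b-k$, no edge crosses $j$ and $|\pi_j|\le1$; there are at most $R$ such $j$, and fewer than $4k$ other $j\in I$. Let $H_1$ consist, for each $j\in I$, of $\pi_j$ unit walks from $j$ to $j+1$ if $\pi_j\ge0$, and of $-\pi_j$ unit walks from $j+1$ to $j$ if $\pi_j<0$. In both cases they add $\pi_j$ to the boundary at $j$ and $-\pi_j$ at $j+1$. Thus $\partial H_1(i)=\pi_i-\pi_{i-1}=\eta_i$, so $E^0+H_1$ is $n$-balanced, and $|H_1|\le\lambda\big(4k(N+1)+R\big)$.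

\emph{Connection and value.} Let $H_2$ consist of one unit walk from $j$ to $j+1$ and one from $j+1$ to $j$ for each $j\in I$. Then $\partial H_2=0$, $|H_2|\le2\lambda(R+2k)$, and $H_2$ is a connected graph whose vertices include all of $W$. Let $H_3=E[\omega,a]$ with $\omega$ a shortest word for $(z,0)$. By \eqref{eq:walkconf} and Lemma~\ref{lem:log}, $\partial H_3=0$, $\operatorname{val}(H_3)=A^az$ and $|H_3|\le C_0(1+\log(1+|z|))$. Put $H=H_1+H_2+H_3$. It satisfies the size bound for a suitable $C_1$, the configuration $E^0+H$ is $n$-balanced, and its value is $\operatorname{val}(E^0)+0+0+A^az=v$.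

\emph{Connectivity.} The walks in $H_1$ and $H_3$ start in $W$, so $H$ is a connected graph containing $W$. It remains to show that every edge of $E^0$, and the vertex $0$, is joined to $W$. Let $K$ be the vertex set of a component of the graph formed by the edges of $E_{<a}$, and suppose $K\cap W=\emptyset$. Its elements are $<a+k\le b+k$ and not in $W$, hence $<a-k$. An edge of $E$ with tail $\ge a$ has both ends $\ge a-k$, so it does not touch $K$. Then $K$ is a component of the connected graph of $E$, so $V(E)=K\subset(-\infty,a-k)$, contrary to (i). Let now $K$ belong to $E'_{\ge b}$ with $K\cap W=\emptyset$. Its elements are $\ge b-k\ge a-k$, hence $\ge b+k$; an edge of $E'$ with tail $<b$ has both ends $<b+k$ and does not touch $K$; so $V(E')=K\subset[b+k,\infty)$, contrary to (ii). Finally consider the vertex $0$. If $0<a-k$, then $V(E)\ne\{0\}$ by (i), so by connectivity $0$ is an end of an edge of $E$, whose tail is $\le k<a$. If $0\ge b+k$, then $V(E')\ne\{0\}$ by (ii), so $0$ is an end of an edge of $E'$, whose tail is $\ge-k\ge b$. Otherwise $0\in W$. In each case $0$ is joined to $W$.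
\end{proof}

\subsection*{Minimal configurations have bounded multiplicities}
To encode configurations over a finite alphabet we need a bound on $|E_i|$. Say that $E$ is \emph{$N$-bounded} if $|E_i|\le N$ for all $i$. The idea is to remove from a minimal $E$ all edges with tails in an interval and refill the gap by surgery. The value lost is at most exponential in the length of the interval and linear in the multiplicities, so it is restored at a price linear in the length and logarithmic in the multiplicities. Minimality then forces the number of edges in an interval to be comparable to the number near its two ends. Around a position of maximal multiplicity this means exponential growth, which is impossible.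

\begin{lemma}\label{lem:bounded}
There is $B\in\mathbb N$ such that, for every $n$, every minimal $n$-configuration is $B$-bounded.
\end{lemma}

\begin{proof}
Let $E$ be minimal, $\mu=\max_i|E_i|=|E_{i_0}|>0$ and $h=2k$. For $r\in\mathbb N$ let $a=i_0-rh$, $b=i_0+(r+1)h$, $R=b-a=(2r+1)h$, and $\sigma_r=|E_{[a,b)}|$. Then $\mu\le\sigma_0$ and $\sigma_r\le(2r+1)h\mu$. Apply Lemma~\ref{lem:surgery} with $E'=E$ and $v=\operatorname{val}(E)$. Conditions (i) and (ii) hold because $i_0\in V(E)\cap[a,b)$, and $N=\sigma_{r+1}-\sigma_r$. Here $z=\sum_{i\in[a,b)}A^{i-a}d(E_i)$, and $\|A\|\ge1$ since $|\det A|=1$, so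
\[
1+|z|\le1+R\|A\|^R\varphi\mu\le(1+\varphi)\,e^R\|A\|^R(1+\mu).
\]
The new $n$-configuration has the same value and $|E|-\sigma_r+|H|$ edges, so $\sigma_r\le|H|$ by minimality. With $C_2=C_1\big(2+\log(1+\varphi)+\log\|A\|\big)$ we obtain
\begin{equation}\label{eq:iso}
\sigma_r\le C_2\big(\sigma_{r+1}-\sigma_r+(2r+1)h+1+\log(1+\mu)\big).
\end{equation}
Let $\rho=1+1/C_2$, fix $T\in\mathbb N$ with $\rho^T>2(2T+1)h$, and put $L=(2T+1)h+1+\log(1+\mu)$. For $r<T$, \eqref{eq:iso} gives $\sigma_{r+1}\ge\rho\sigma_r-L$. Since $\rho C_2=C_2+1$, this is $\sigma_{r+1}-C_2L\ge\rho(\sigma_r-C_2L)$. Hence $\sigma_T\ge\rho^T(\mu-C_2L)$. If $\mu\ge2C_2L$, then $(2T+1)h\mu\ge\sigma_T\ge\rho^T\mu/2$, contrary to the choice of $T$. So $\mu<2C_2\big((2T+1)h+1+\log(1+\mu)\big)$, and since $\log(1+\mu)/\mu\to0$, this bounds $\mu$ by a constant.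
\end{proof}

The lemma fails in the setting of Section~\ref{sec:unipotent}: there $(0,y,0)$ has length $y$ for $y\ge0$, and every word of that length for it consists of $y$ letters of $F$ at position $0$. Together with the failure of Lemma~\ref{lem:carry}, this is why trace $\pm2$ needed a different argument.

\section{Splices and local improvement}\label{sec:splice}

\begin{lemma}[splice]\label{lem:splice}
There is $\kappa\in\mathbb N$ with the following property. Let $E,E'$ be $B$-bounded $n$-configurations of the same value, and let $j\in\mathbb Z$ satisfy
\begin{equation}\label{eq:allowed}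
V(E)\not\subset(-\infty,j-k),\qquad V(E')\not\subset[j+k,\infty).
\end{equation}
Then there is $H$ with $|H|\le\kappa$ such that $E_{<j}+E'_{\ge j}+H$ is an $n$-configuration of the same value.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:surgery} with $a=b=j$ and $v=\operatorname{val}(E)$. Then $R=0$ and $N\le4kB$. Let $\delta_i=d(E'_i)-d(E_i)$, so $|\delta_i|\le2B\varphi$ and $\sum A^i\delta_i=0$. We have $A^jz=\operatorname{val}(E_{\ge j})-\operatorname{val}(E'_{\ge j})=-\sum_{i\ge j}A^i\delta_i=A^jc_j$, so $|z|\le2\gamma B\varphi$ by Lemma~\ref{lem:carry}. Take an integer $\kappa\ge C_1\big(4kB+1+\log(1+2\gamma B\varphi)\big)$.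
\end{proof}

We call the result a \emph{splice of $E$ (left) and $E'$ (right) at $j$}. It is $B'$-bounded, where $B'=B+\kappa$.

An element may have several minimal configurations, and we must count it once. Fix a total order on $\mathbb N^S$, and for configurations $E\ne E'$ write $E\prec E'$ if $E_i<E'_i$ for the smallest $i$ with $E_i\ne E'_i$. This is a total order: if $E\prec E'\prec E''$ with first differences at $i$ and $i'$, then $E$ and $E''$ first differ at $\min(i,i')$, in the right direction. An element $g=(v,n)$ has finitely many minimal configurations, since they are connected, contain $0$ and have $|g|_S$ edges, so that their tails lie in $[-k|g|_S,k|g|_S]$. The $\prec$-first among them is the \emph{normal form} of $g$. It is $B$-bounded by Lemma~\ref{lem:bounded}.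

The next lemma is the general version of the passage from $d'$ to $d''$ in Section~\ref{sec:example}. We compare $E$ with the normal form $E'$ through the running difference of sizes. It cannot become very positive, because $E'$ is minimal. If it becomes very negative, we splice at the first place where this happens. The only complication is that \eqref{eq:allowed} fails when $E'$ has already ended.

\begin{lemma}[local improvement]\label{lem:improve}
Let $\Lambda=2\kappa+B$. Let $E$ be a $B$-bounded $n$-configuration that is not the normal form of $(\operatorname{val}(E),n)$. Then there is a $B'$-bounded $n$-configuration $E''$ of the same value such that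
\[
\big||E''_{<i}|-|E_{<i}|\big|\le\Lambda\quad\text{for all }i,
\]
and either $|E''|<|E|$, or $|E''|=|E|$ and $E''\prec E$.
\end{lemma}

\begin{proof}
Let $E'$ be the normal form and $\Delta(j)=|E'_{<j}|-|E_{<j}|$. Then $\Delta(j)=0$ for $j\ll0$, and $|E'|\le|E|$.

\emph{Step 1: $\Delta(j)\le\kappa$ for all $j$.} If $V(E)\subset(-\infty,j-k)$, then $|E_{<j}|=|E|$ and $\Delta(j)\le|E'|-|E|\le0$. If $V(E')\subset[j+k,\infty)$, then $|E'_{<j}|=0$ and $\Delta(j)\le0$. Otherwise there is a splice of $E$ (left) and $E'$ (right) at $j$; its size is at most $|E_{<j}|+|E'_{\ge j}|+\kappa=|E'|-\Delta(j)+\kappa$ and at least $|E'|$ by minimality of $E'$. So $\Delta(j)\le\kappa$.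

\emph{Step 2: $E$ minimal.} Step 1 used only that $E,E'$ are $B$-bounded of the same value and that $E'$ is minimal. If $E$ is minimal too, we may exchange the roles and get $|\Delta|\le\kappa$. Moreover $|E'|=|E|$ and $E'\prec E$, so $E''=E'$ works.

\emph{Step 3: $|E'|<|E|$.} If $\Delta\ge-\kappa$ everywhere, take $E''=E'$. Otherwise let $j$ be the smallest integer with $\Delta(j)<-\kappa$. Then $\Delta(j)\ge\Delta(j-1)-|E_{j-1}|\ge-\kappa-B$, so
\begin{equation}\label{eq:upto}
-\kappa-B\le\Delta(i)\le\kappa\qquad\text{for }i\le j .
\end{equation}

\emph{Case A: $V(E')\not\subset(-\infty,j-k)$.} We have $V(E)\not\subset[j+k,\infty)$, since otherwise $|E_{<j}|=0$ and $\Delta(j)\ge0$. So there is a splice $E''=E'_{<j}+E_{\ge j}+H$ of $E'$ (left) and $E$ (right) at $j$. Its size is at most $|E|+\Delta(j)+\kappa<|E|$, and $|E''_{<i}|-|E_{<i}|=\Delta(\min(i,j))+|H_{<i}|\in[-\kappa-B,2\kappa]$ by \eqref{eq:upto}.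

\emph{Case B: $V(E')\subset(-\infty,j-k)$ and $|E_{\ge j}|\le\kappa$.} For $i\ge j$ we have $|E'_{<i}|=|E'_{<j}|$, so $\Delta(i)=\Delta(j)-|E_{[j,i)}|\ge-2\kappa-B$. With \eqref{eq:upto} and Step 1, $|\Delta|\le\Lambda$. Take $E''=E'$.

\emph{Case C: $V(E')\subset(-\infty,j-k)$ and $|E_{\ge j}|>\kappa$.} Now $E$ has a long tail in a region where $E'$ has nothing, and we cut off only its last part. Let $j'\ge j$ be the largest integer with $|E_{\ge j'}|>\kappa$; then $|E_{\ge j'}|\le\kappa+B$. Condition \eqref{eq:allowed} holds at $j'$, since $E$ has a tail $\ge j'$ and $\emptyset\ne V(E')\subset(-\infty,j'-k)$. As $E'_{\ge j'}=0$, the splice of $E$ (left) and $E'$ (right) at $j'$ is $E''=E_{<j'}+H$, and $|E''|\le|E_{<j'}|+\kappa<|E|$. The difference $|E''_{<i}|-|E_{<i}|$ is $|H_{<i}|$ for $i\le j'$ and $|H_{<i}|-|E_{[j',i)}|$ for $i>j'$, so it lies in $[-\kappa-B,\kappa]$.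
\end{proof}

\section{The normal forms are a regular language}\label{sec:language}

\subsection*{Encoding}
For $N\in\mathbb N$ let $\Sigma_N$ be the finite set of pairs $(u,M)$ with $u\in\mathbb N^S$, $|u|\le N$, and $M\subset\{o,t\}$. The marks $o$ and $t$ indicate the origin $0$ and the target $n$. The cost of $(u,M)$ is $|u|$, and $\square=(0,\emptyset)$ is the \emph{blank}. A word $w$ over $\Sigma_N$ is \emph{marked} if $o$ occurs in exactly one letter and $t$ in exactly one letter. We then index its letters $(u_i,M_i)$ by consecutive integers $P\le i\le Q$ so that $o\in M_0$, let $n=n(w)$ be the index with $t\in M_n$, and define $E^w_i=u_i$ for $i\in[P,Q]$ and $E^w_i=0$ otherwise. Thus $\operatorname{cost}(w)=|E^w|$. Let $\mathcal L_N$ be the set of marked words $w$ for which $E^w$ is an $n(w)$-configuration.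

If $E=E^w$ is $n$-balanced with $n=n(w)$, then
\begin{equation}\label{eq:nonblank}
V(E)=\{i\in[P,Q]:(u_i,M_i)\ne\square\}.
\end{equation}
Indeed, let $i\in V(E)$. If $i=0$ or $E_i\ne0$, the letter at $i$ exists and is not blank. Otherwise $i\ne0$ is an end of an edge and $\operatorname{out}(i)=0$, so $1\le\operatorname{in}(i)=[i=n]$ and $i=n$ carries the mark $t$. Conversely, $0\in V(E)$, every $i$ with $u_i\ne0$ is a tail, and if $n\ne0$ then $\operatorname{in}(n)\ge1$, so $n\in V(E)$.

Call a word \emph{reduced} if its first and last letters are not blank. Adding or removing blanks at the ends of a marked word does not change $E^w$ or $n(w)$. By \eqref{eq:nonblank}, every $N$-bounded $n$-configuration $E$ is encoded by exactly one reduced word of $\mathcal L_N$, the one indexed by $[\min V(E),\max V(E)]$, and its other encodings arise by adding blanks at the ends.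

\begin{lemma}\label{lem:LN}
$\mathcal L_N$ is regular.
\end{lemma}

\begin{proof}
The marked words form a regular language: count each mark up to $2$. Balance at $i$ reads $|u_i|-\sum_{g\in S}u_{i-k_g}(g)=[o\in M_i]-[t\in M_i]$, where letters outside the word are taken to be blank. It involves only the block of $2k+1$ letters centered at $i$, and it holds trivially for $i\notin[P-k,Q+k]$. The blocks of $\square^{2k}w\,\square^{2k}$ have centers exactly $P-k,\dots,Q+k$. By (R5) and (R2), the set $\mathcal B$ of marked words with $E^w$ balanced is regular.

Connectivity is not a local condition, but its failure has a locally checkable certificate. For $w\in\mathcal B$, all vertices lie in $[P,Q]$ by \eqref{eq:nonblank}, and we claim that the graph of $E^w$ is disconnected if and only if there is a coloring $\chi:[P,Q]\to\{0,1\}$ such that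
\begin{itemize}
\item[(1)] $\chi(i)=\chi(i+k_g)$ whenever $u_i(g)>0$;
\item[(2)] $\chi(0)=0$, and $\chi(i)=1$ for some $i$ with $u_i\ne0$.
\end{itemize}
If $\chi$ exists, it is constant on components, so the vertex $i$ in (2) is not joined to $0$. If the graph is disconnected, color the component of $0$ by $0$ and all other positions by $1$. A vertex outside that component is an end of an edge, whose tail $i$ is outside as well and has $u_i\ne0$. This proves the claim. Consider words over $\Sigma_N\times\{0,1\}$. Those whose first coordinate lies in $\mathcal B$ form a regular language by (R3); condition (1) is of type (R5), with padding letter $(\square,0)$; condition (2) is checked with a finite memory. By (R2) and (R3), forgetting the colors yields a regular language $\mathcal D$, the set of $w\in\mathcal B$ with disconnected graph, and $\mathcal L_N=\mathcal B\setminus\mathcal D$.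
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hyp}]
Let $\mathcal N\subset\mathcal L_B$ be the set of reduced words that encode normal forms. The map $w\mapsto(\operatorname{val}(E^w),n(w))$ is a bijection $\mathcal N\to G$ that takes cost to word length. We show that $\mathcal N$ is regular.

Let $\mathcal C=\{c\in\mathbb Z^d:|c|\le\gamma(B+B')\varphi\}$, a finite set. A word over $\Sigma_B\times\Sigma_{B'}$ is a pair $(w,w'')$ of words of equal length. Let $\mathcal X$ be the set of such pairs with $w\in\mathcal L_B$, $w''\in\mathcal L_{B'}$ and marks in the same places, so that both are indexed by the same $[P,Q]$ and have the same $n$, and such that, with $E=E^w$ and $E''=E^{w''}$: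
\begin{itemize}
\item[(X1)] the carries $c_P,\dots,c_{Q+1}$ of $\delta_i=d(E''_i)-d(E_i)$ lie in $\mathcal C$, and $c_{Q+1}=0$;
\item[(X2)] $\Delta''(i)=|E''_{<i}|-|E_{<i}|$ lies in $[-\Lambda,\Lambda]$ for $P\le i\le Q+1$;
\item[(X3)] $\Delta''(Q+1)<0$, or $\Delta''(Q+1)=0$ and $E''\prec E$.
\end{itemize}
The conditions on $w$ and $w''$ separately are regular by Lemma~\ref{lem:LN} and (R3), and the agreement of marks is a condition on single letters. For (X1)--(X3), keep in memory the carry, which starts at $c_P=0$ and is updated by \eqref{eq:carry}; the integer $\Delta''$, which starts at $0$ and is updated by adding $|u''_i|-|u_i|$; and the outcome of the comparison of $u''_i$ with $u_i$ at the first place where they differ, if there has been one. Reject as soon as the carry leaves $\mathcal C$ or $\Delta''$ leaves $[-\Lambda,\Lambda]$. This memory is finite, so $\mathcal X$ is regular by (R2). By (R3) its projection $\mathcal Y$ to the first coordinate is regular, and by (R4) so is $\mathcal Z=\{w:\square^aw\,\square^b\in\mathcal Y\text{ for some }a,b\ge0\}$.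

\emph{Claim: a reduced word $w\in\mathcal L_B$ lies in $\mathcal N$ if and only if $w\notin\mathcal Z$.} Let $E=E^w$. Suppose $(\square^aw\,\square^b,w'')\in\mathcal X$. Then $E''$ is an $n$-configuration, and $\operatorname{val}(E'')-\operatorname{val}(E)=A^{Q+1}c_{Q+1}=0$. By (X3), either $|E''|<|E|$ and $E$ is not minimal, or $|E''|=|E|$ and $E''\prec E$, in which case $E$ is either not minimal or not the first minimal configuration. So $w\notin\mathcal N$. Conversely, suppose $w\notin\mathcal N$ and take $E''$ from Lemma~\ref{lem:improve}. Encode $E$ and $E''$ on a common interval $[P,Q]\supset V(E)\cup V(E'')$; the encoding of $E$ has the form $\square^aw\,\square^b$. Conditions (X2) and (X3) hold by Lemma~\ref{lem:improve}. Since $|\delta_i|\le(B+B')\varphi$ and $\sum A^i\delta_i=0$, condition (X1) holds by Lemma~\ref{lem:carry}. So $w\in\mathcal Z$.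

The reduced words of $\mathcal L_B$ form a regular language, and $\mathcal N$ is its difference with $\mathcal Z$, hence regular. It has $\sigma(\ell)<\infty$ words of cost $\ell$. By Lemma~\ref{lem:count}, $\sum_\ell\sigma(\ell)x^\ell=\sum_{w\in\mathcal N}x^{\operatorname{cost}(w)}$ is rational, and so is the growth series.
\end{proof}

With Theorem~\ref{thm:hyp} and Proposition~\ref{prop:unipotent} established, the argument of Section~\ref{sec:reduction} completes the proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:gl2}.

\begin{thebibliography}{9}

\bibitem{CHP}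
Seongjun Choi, Meng-Che ``Turbo'' Ho, Mark Pengitore,
\emph{Rational growth in torus bundle groups of odd trace},
arXiv:2012.07995 (2020).

\end{thebibliography}
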